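# Finiteness of $\mathrm{Out}(\mathrm{Aut}(A_\Gamma))$ for right-angled Artin groups

## 1. Right-angled Artin groups and their words

Throughout, $\Gamma$ is a finite simplicial graph (no loops, no multiple edges) with vertex set $V$ and $n=|V|$. We write $v\sim w$ when $v$ and $w$ are adjacent. For a vertex $c$ put
$$\mathrm{lk}(c)=\{v : v\sim c\},\qquad \mathrm{st}(c)=\mathrm{lk}(c)\cup\{c\}.$$

**Definition.** The right-angled Artin group of $\Gamma$ is
$$A=A_\Gamma=\langle\, v\in V \mid [v,w]=1 \text{ if } v\sim w\,\rangle .$$

**Example.** With no edges, $A=F_n$. With all edges, $A=\mathbb Z^n$. One edge and one isolated vertex give $\mathbb Z^2*\mathbb Z$. The path on three vertices, with middle vertex $b$, gives $\langle b\rangle\times F_2\cong\mathbb Z\times F_2$.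

**Definition.** A word in the letters $v^{\pm1}$ is *reduced* if it is a shortest word for its element. A *shuffle* swaps two adjacent commuting letters.

We use the following standard facts.

(R1) Two reduced words for the same element differ by a sequence of shuffles. Hence the set $\mathrm{supp}(a)$ of vertices that occur in a reduced word for $a$ depends only on $a$.

(R2) For $S\subset V$, the subgroup $A_S=\langle S\rangle$ is the right-angled Artin group on the full subgraph on $S$, and $A_S\cap A_T=A_{S\cap T}$. In particular, if $c\ne d$ are not adjacent, then $\langle c,d\rangle$ is free of rank $2$.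

(R3) $A$ is torsion-free and has a finite $K(\pi,1)$.

(R4) The center $Z(A)$ is generated by the vertices adjacent to all the others. The centralizer of a vertex $c$ is $\langle c\rangle\times A_{\mathrm{lk}(c)}$.

(R5) If $v\notin\mathrm{supp}(a)$ and $v$ commutes with $a$, then $\mathrm{supp}(a)\subset\mathrm{lk}(v)$. Indeed, by (R4), $a=v^ja'$ with $a'\in A_{\mathrm{lk}(v)}$, and $j=0$ because $v\notin\mathrm{supp}(a)$.

**Example.** Let $\Gamma$ be the path $x - y - z - w$. The words $yxzy$ and $xyyz$ represent the same element: $y$ commutes with $x$ and with $z$. No vertex is adjacent to all others, so $Z(A)=1$. The centralizer of $y$ is $\langle y\rangle\times\langle x,z\rangle\cong\mathbb Z\times F_2$.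

## 2. Inversions, partial conjugations, and groups of type VF

Put $G=\mathrm{Aut}(A)$.

**Definition.** For $a\in A$ let $\gamma_a(x)=axa^{-1}$, and let $\mathrm{Inn}(A)=\{\gamma_a : a\in A\}\cong A/Z(A)$.

For $\varphi\in G$ we have
$$\varphi\gamma_a\varphi^{-1}=\gamma_{\varphi(a)}. \tag{1}$$
Since $\gamma_a=\gamma_b$ exactly when $b\in aZ(A)$, it follows that
$$C_G(\mathrm{Inn}(A))=\{\varphi\in G : \varphi(a)\in aZ(A)\ \text{for all } a\in A\}. \tag{2}$$
For example, if $Z(A)=1$, then $C_G(\mathrm{Inn}(A))=1$. If $A=\mathbb Z^n$, then $\mathrm{Inn}(A)=1$ and the centralizer is all of $G$.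

**Definition.** For $x\in V$, the *inversion* $\iota_x\in G$ sends $x$ to $x^{-1}$ and fixes the other vertices. Put $F=\langle\iota_x : x\in V\rangle\cong(\mathbb Z/2)^n$.

**Example.** For $A=\mathbb Z^n$, $F$ is the group of diagonal matrices with entries $\pm1$ in $\mathrm{GL}_n(\mathbb Z)$.

**Definition.** Let $c\in V$. Let $k_c$ be the number of connected components of the full subgraph on $V\setminus\mathrm{st}(c)$. Let $\Lambda_c\cong\mathbb Z^{k_c}$ be the group of functions $q:V\to\mathbb Z$ that vanish on $\mathrm{st}(c)$ and are constant on each of these components. For $q\in\Lambda_c$ put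
$$\chi_q(x)=c^{q(x)}\,x\,c^{-q(x)}\qquad(x\in V).$$
When $q$ is $1$ on one component and $0$ elsewhere, $\chi_q$ is called the *partial conjugation* of that component with multiplier $c$. Let $Q_c=\{\chi_q : q\in\Lambda_c\}$, and let $1_c\in\Lambda_c$ be the function equal to $1$ off $\mathrm{st}(c)$.

We check that $\chi_q$ respects the relations. Let $x\sim y$. If both are outside $\mathrm{st}(c)$, they lie in one component and are conjugated by the same power of $c$. If $x\notin\mathrm{st}(c)$ and $y\in\mathrm{st}(c)$, then $y\ne c$, so $y\in\mathrm{lk}(c)$ commutes with $c$ and with $x$. If both are in $\mathrm{st}(c)$, both are fixed. Since $\chi_q(c)=c$, we get $\chi_q\chi_{q'}=\chi_{q+q'}$, so $\chi_q$ is an automorphism with inverse $\chi_{-q}$. For $x\notin\mathrm{st}(c)$ the group $\langle c,x\rangle$ is free of rank $2$, so $\chi_q=1$ only for $q=0$, and $q\mapsto\chi_q$ is an isomorphism $\Lambda_c\to Q_c$. Evaluating on vertices,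
$$\gamma_c=\chi_{1_c},\qquad \iota_c\chi_q\iota_c=\chi_{-q},\qquad \iota_x\chi_q\iota_x=\chi_q\quad(x\ne c). \tag{3}$$

**Example.** In $F_3=\langle a,b,c\rangle$ we have $k_c=2$ and $\Lambda_c\cong\mathbb Z^2$ with coordinates $(q(a),q(b))$. The function $(1,0)$ gives $a\mapsto cac^{-1}$, $b\mapsto b$, $c\mapsto c$, and $\gamma_c$ corresponds to $(1,1)$. For the path $x - y - z - w$, the sets $V\setminus\mathrm{st}(x)=\{z,w\}$ and $V\setminus\mathrm{st}(y)=\{w\}$ are connected, and by symmetry all four $k$'s equal $1$. If $c$ is central, then $k_c=0$ and $\Lambda_c=0$.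

**Definition.** For a group $H$, $\mathrm{Out}(H)=\mathrm{Aut}(H)/\mathrm{Inn}(H)$, where $\mathrm{Inn}(H)$ consists of the maps $\kappa_h(x)=hxh^{-1}$, $h\in H$.

We shall use this with $H$ a subgroup of $G$, itself a group of automorphisms; hence the separate letter $\kappa$. For example, if $A=\mathbb Z$, then $\mathrm{Aut}(A)=\{\pm1\}$ and $\mathrm{Out}(\mathrm{Aut}(A))=1$.

**Definition.** A group is of *type F* if it has a finite classing space, that is, a finite complex that is a $K(\pi,1)$. It is of *type VF* if it has a finite-index subgroup of type F.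

**Example.** $\mathbb Z^n$ is of type F (a torus), and by (R3) so is every $A_\Gamma$. A group of type F is torsion-free. The infinite dihedral group contains $\mathbb Z$ with index $2$, so it is of type VF, but it has torsion and is not of type F. Likewise $\mathrm{Aut}(A_\Gamma)$ is not of type F when $n\ge1$, because it contains inversions.

We recall that extensions of type F groups by type F groups, and finite-index subgroups of type F groups, are of type F (see for instance Geoghegan, *Topological Methods in Group Theory*, Ch. 7). Consequently a finite-index subgroup $H$ of a group of type VF is of type VF: if $G_0$ has finite index and is of type F, then $H\cap G_0$ has finite index in $G_0$, so it is of type F, and it has finite index in $H$.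

## 3. How large can $\mathrm{Out}(\mathrm{Aut}(A_\Gamma))$ be?

For free groups, $\mathrm{Out}(\mathrm{Aut}(F_n))=1$ for all $n\ge2$ (Dyer–Formanek). For free abelian groups, $|\mathrm{Out}(\mathrm{GL}(n,\mathbb Z))|\le4$ for all $n$ (Hua–Reiner). In contrast, for every $N$ there is a right-angled Artin group with $|\mathrm{Out}(\mathrm{Aut}(A_\Gamma))|>N$, and it can be chosen with trivial or with non-trivial center. So there is no uniform bound. The question, whose source is Neil J. Fullarton, "On the number of outer automorphisms of the automorphism group of a right-angled Artin group", arXiv:1306.6549 (2013), is whether a single graph can give an infinite group. The answer is no.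

**Theorem A.** $\mathrm{Out}(\mathrm{Aut}(A_\Gamma))$ is finite for every finite simplicial graph $\Gamma$.

**Theorem B.** Let $Z(A)=1$ and let $H$ be any subgroup with $\mathrm{Inn}(A)F\le H\le\mathrm{Aut}(A)$. Then $C_H=\{\psi\in\mathrm{Aut}(H) : \psi|_F=\mathrm{id}\}$ is finite, with
$$|C_H|\le\prod_{c\in V}2^{\,n-1}(3^{k_c}-1).$$
If moreover $H$ is of type VF (for example $H$ of finite index in $\mathrm{Aut}(A)$), then $\mathrm{Out}(H)$ is finite.

**Theorem C.** Let $Z(A)=1$ and let $c\in V$ with $k_c\ge2$ (for example $A=F_3$). Let $H_0\le\mathrm{Aut}(A)$ be generated by $\mathrm{Inn}(A)$ and all partial conjugations with multiplier $c$. Then $\mathrm{Out}(H_0)$ is infinite, while $H_0F$, in which $H_0$ has finite index, has finite $\mathrm{Out}(H_0F)$.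

So Theorem C says that the hypothesis $F\le H$ in Theorem B is needed.

Three published results are used as black boxes: $\mathrm{Out}(A_\Gamma)$ is of type VF (M. Day, R. Wade, *Relative automorphism groups of right-angled Artin groups*, J. Topology 12 (2019)); $\mathrm{Out}(\mathrm{GL}_k(\mathbb Z))$ is finite (Hua–Reiner, 1951); and Nielsen's theorem $\ker(\mathrm{Aut}(F_2)\to\mathrm{GL}_2(\mathbb Z))=\mathrm{Inn}(F_2)$. If $V=\emptyset$, all groups in sight are trivial and Theorems A and B hold, so we assume $V\ne\emptyset$. If $\Gamma$ is complete, $\mathrm{Aut}(A)=\mathrm{GL}_n(\mathbb Z)$ and Theorem A is the theorem of Hua–Reiner.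

## 4. What happens when $\mathrm{Inn}(A)$ is invariant

The first thing to try is to see how far $\mathrm{Inn}(A)$ controls an automorphism of $G$.

**Lemma 1.** Let $\mathrm{Inn}(A)\le H\le G$ and let $\psi\in\mathrm{Aut}(H)$ fix $\mathrm{Inn}(A)$ pointwise. Then $h^{-1}\psi(h)\in C_G(\mathrm{Inn}(A))$ for all $h\in H$. If $Z(A)=1$, then $\psi=\mathrm{id}$.

*Proof.* For $h\in H$ and $a\in A$, (1) gives
$$\psi(h)\gamma_a\psi(h)^{-1}=\psi(h\gamma_ah^{-1})=\psi(\gamma_{h(a)})=\gamma_{h(a)}=h\gamma_ah^{-1}.$$
So $h^{-1}\psi(h)$ centralizes $\mathrm{Inn}(A)$. If $Z(A)=1$, this centralizer is trivial by (2). $\square$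

Now let $Z(A)=1$ and suppose that $\psi\in\mathrm{Aut}(G)$ satisfies $\psi(\mathrm{Inn}(A))=\mathrm{Inn}(A)$. Since $a\mapsto\gamma_a$ is an isomorphism $A\to\mathrm{Inn}(A)$, there is $\varphi\in\mathrm{Aut}(A)=G$ with $\psi(\gamma_a)=\gamma_{\varphi(a)}=\varphi\gamma_a\varphi^{-1}$. So $\kappa_\varphi^{-1}\psi$ fixes $\mathrm{Inn}(A)$ pointwise, and by Lemma 1 it is the identity. Thus $\psi=\kappa_\varphi$ is inner.

This is attractive: if $\mathrm{Inn}(A)$ were characteristic in $G$, then $\mathrm{Out}(G)$ would be trivial. It also shows exactly where the approach stops. There are groups $A_\Gamma$ with trivial center and $|\mathrm{Out}(\mathrm{Aut}(A_\Gamma))|>N$; for these, $\mathrm{Inn}(A)$ is not characteristic. We cannot hope to prove that $\psi$ preserves $\mathrm{Inn}(A)$. But by Lemma 1 it is enough, for trivial center, to bound the number of possible values of $\psi$ on the generators $\gamma_c$.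

An inner automorphism of $G$ can move $\gamma_c$ to infinitely many places, so we must normalize $\psi$ first. We normalize it on a finite subgroup, namely $F$. Two things then have to be proved.

(I) The automorphisms $\psi$ of $G$ with $\psi|_F=\mathrm{id}$ form a finite group.

(II) There are finitely many conjugacy classes of injective homomorphisms $F\to G$.

Given these, $\mathrm{Out}(G)$ acts on a finite set, with the stabilizer of the class of the inclusion $F\to G$ being the image of the finite group in (I). So $\mathrm{Out}(G)$ is finite. Sections 5–8 prove (I), Section 9 proves (II), and Section 10 puts them together.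

## 5. The centralizer of all inversions but one

An automorphism $\psi$ that fixes $F$ pointwise preserves the centralizer of every subset of $F$. We compute the centralizer of $\{\iota_x : x\ne c\}$, which contains $\gamma_c$ by (3).

**Lemma 2.** For $x\in V$, $\mathrm{Fix}(\iota_x)=A_{V\setminus x}$.

*Proof.* The inclusion $\supseteq$ is clear. The map $\iota_x$ permutes the letters, so it preserves word length and maps reduced words to reduced words. The sequence of exponents of the letters $x^{\pm1}$ in a reduced word is invariant under shuffles, hence by (R1) depends only on the element. Applying $\iota_x$ negates this sequence. If the element is fixed, the sequence equals its negative, so it is empty. $\square$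

**Lemma 3.** For $c\in V$, $G_c:=C_G(\{\iota_x : x\ne c\})=Q_cF$.

*Proof.* The inclusion $\supseteq$ holds by (3) and because $F$ is abelian. Let $g\in G_c$.

**Step 1.** *We locate $g(c)$ and $g(v)$ in small subgroups.* For $x\ne c$, by Lemma 2,
$$g(A_{V\setminus x})=g(\mathrm{Fix}\,\iota_x)=\mathrm{Fix}(g\iota_xg^{-1})=\mathrm{Fix}(\iota_x)=A_{V\setminus x}.$$
Intersecting over all $x\neq c$, respectively over all $x\notin\{v,c\}$, and using (R2), we get $g\langle c\rangle=\langle c\rangle$ and $g\langle v,c\rangle=\langle v,c\rangle$ for each $v\ne c$. So $g(c)=c^\delta$ with $\delta=\pm1$.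

**Step 2.** *We find $g(v)$ for $v\sim c$.* Here $\langle v,c\rangle\cong\mathbb Z^2$ and $g$ preserves $\langle c\rangle$, so $g$ is $\pm1$ on the quotient and $g(v)=v^\epsilon c^b$ with $\epsilon=\pm1$. Since $g\iota_v(v)=v^{-\epsilon}c^{-b}$ and $\iota_vg(v)=v^{-\epsilon}c^b$ agree, $b=0$.

**Step 3.** *We find $g(v)$ for $v\notin\mathrm{st}(c)$.* Now $g$ restricts to an automorphism $\bar g$ of the free group $\langle v,c\rangle$ with $\bar g(c)=c^\delta$. On homology $c\mapsto\delta c$ and $v\mapsto\epsilon v+bc$ with $\epsilon=\pm1$, $b\in\mathbb Z$. Let $\theta$ be the automorphism of $\langle v,c\rangle$ with $\theta(c)=c^\delta$ and $\theta(v)=v^\epsilon c^b$. Then $\bar g\theta^{-1}$ acts trivially on homology, so by Nielsen $\bar g=\gamma_u\theta$ for some $u\in\langle v,c\rangle$. From $c^\delta=\bar g(c)=uc^\delta u^{-1}$ we see that $u$ commutes with $c$, so $u=c^i$. Hence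
$$g(v)=c^iv^\epsilon c^{j},\qquad j=b-i.$$
Now $g\iota_v(v)=g(v)^{-1}=c^{-j}v^{-\epsilon}c^{-i}$ and $\iota_vg(v)=c^iv^{-\epsilon}c^j$ agree in a free group, so $j=-i$. We write $g(v)=c^{i_v}v^{\epsilon_v}c^{-i_v}$.

**Step 4.** *We show that $v\mapsto i_v$ is constant on components of $V\setminus\mathrm{st}(c)$.* It suffices to treat $v\sim w$, both outside $\mathrm{st}(c)$. Then $g(v)$ and $g(w)$ commute. Conjugating by $c^{-i_v}$ and removing the signs, $v$ commutes with $c^mwc^{-m}$, where $m=i_w-i_v$, in $\langle c,v,w\rangle=\langle c\rangle*\langle v,w\rangle\cong\mathbb Z*\mathbb Z^2$. By (R4) the centralizer of $v$ there is $\langle v,w\rangle$. If $m\ne0$, the word $c^mwc^{-m}$ is reduced and contains $c$, so it does not represent an element of $\langle v,w\rangle$. Hence $m=0$.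

**Step 5.** *We conclude.* Put $i_v=0$ on $\mathrm{st}(c)$; then $i\in\Lambda_c$. Let $f\in F$ be given by $f(c)=c^\delta$ and $f(v)=v^{\epsilon_v}$ for $v\ne c$, where $\epsilon_v$ is the sign from Step 2 or 3. Then $gf(c)=c$ and $gf(v)=c^{i_v}vc^{-i_v}$, that is, $gf=\chi_i$. So $g=\chi_if\in Q_cF$. $\square$

## 6. Lattices of rank one, lattices of rank two, and commutation

**Rank one.** Take $A=F_2=\langle c,d\rangle$, where $Q_c=\langle\gamma_c\rangle$, and let $\psi\in\mathrm{Aut}(G)$ with $\psi|_F=\mathrm{id}$. Then $\psi$ preserves $C_G(\iota_d)=\{\gamma_c^if : i\in\mathbb Z,\ f\in F\}$. By (3), $(\gamma_c^if)^2$ is $\gamma_c^{2i}$ if $f\in\langle\iota_d\rangle$, and $1$ otherwise. So $\psi$ preserves the set of squares $\langle\gamma_c^2\rangle\cong\mathbb Z$, whence $\psi(\gamma_c^2)=\gamma_c^{\pm2}$. Looking at squares again, $\psi(\gamma_c)=\gamma_c^{\pm1}f$ with $f\in\langle\iota_d\rangle$: four possibilities. The same holds for $d$, and $Z(F_2)=1$, so by Lemma 1 there are at most $16$ such $\psi$. The same argument works whenever $Z(A)=1$ and all $k_c=1$, for instance for the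 path on four vertices, because the only automorphisms of the lattice $\mathbb Z$ are $\pm1$.

**Rank two.** For $F_3=\langle a,b,c\rangle$ the lattice $\Lambda_c$ is $\mathbb Z^2$, with $\gamma_c$ at $(1,1)$. The argument with squares now says only that $\psi$ acts on $\Lambda_c$ by some $T_c\in\mathrm{GL}_2(\mathbb Z)$, so $\gamma_c$ might go to infinitely many places. Working inside $G_c$ alone cannot repair this. We have $G_c=Q_c\rtimes F$ (the intersection is trivial because $Q_c$ is torsion-free), with $\iota_c$ acting as $-1$ and the other inversions acting trivially. So for every automorphism $T$ of $\Lambda_c$, the map $\chi_qf\mapsto\chi_{Tq}f$ is an automorphism of $G_c$ that fixes $F$ pointwise.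

**Letting the lattices talk to each other.** We must bound each value $p(d)$ of the vector $p=T_c1_c$. The hyperplane $q(d)=0$ in $\Lambda_c$ can be seen by commutation: $\chi_q$ fixes $d$ there, so by (1) it commutes with $\gamma_d$. If $\psi$ carried one such hyperplane to another, the functional $q\mapsto q(d)$ would be preserved up to sign, and $p(d)=\pm1$ would follow. The difficulty is that $\psi$ may move $\gamma_d$ also. So we pull $\gamma_d$ back by $T_d$, to some $r\in\Lambda_d$. Either $r$ vanishes at $c$, and then $p(d)=0$; or it does not, and then the following lemma lets us compare hyperplanes.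

**Lemma 4.** Let $c\ne d$, $c\not\sim d$, $q\in\Lambda_c$, $r\in\Lambda_d$. If $\chi_q$ and $\chi_r$ commute, then $q(d)\,r(c)=0$.

*Proof.* Put $s=q(d)$ and $t=r(c)$. Then $\chi_r\chi_q(c)=\chi_r(c)=d^tcd^{-t}$, and
$$\chi_q\chi_r(c)=\chi_q(d^tcd^{-t})=(c^sd^tc^{-s})\,c\,(c^sd^{-t}c^{-s})=c^sd^t\,c\,d^{-t}c^{-s}.$$
If these are equal, then $y=d^{-t}c^sd^t$ satisfies $ycy^{-1}=c$ in the free group $\langle c,d\rangle$. So $y\in\langle c\rangle$. If $s$ and $t$ were both nonzero, the word $d^{-t}c^sd^t$ would be reduced and contain $d$. Hence $st=0$. $\square$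

**Proposition 5.** Let $\mathrm{Inn}(A)F\le H\le G$, let $\psi\in\mathrm{Aut}(H)$ with $\psi|_F=\mathrm{id}$, and let $c\in V\setminus Z(A)$. Then $\psi(\gamma_c)=\chi_pf$ with $f\in\langle\iota_x : x\ne c\rangle$, $0\ne p\in\Lambda_c$, and all values of $p$ in $\{-1,0,1\}$.

*Proof.* **Step 1.** *We show that $\psi$ acts linearly on a lattice containing $1_c$.* Let $\Lambda_c^H=\{q\in\Lambda_c : \chi_q\in H\}$, a subgroup. It contains $1_c$ because $\gamma_c\in H$, and $1_c\ne0$ because $c$ is not central. Since $\psi$ and $\psi^{-1}$ fix $F$ pointwise, $\psi$ maps $H_c:=C_H(\{\iota_x : x\ne c\})$ onto itself. By Lemma 3, $H_c=H\cap Q_cF$, and since $F\le H$,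
$$H_c=\{\chi_qf : q\in\Lambda_c^H,\ f\in F\}.$$
As $f^2=1$, (3) gives
$$(\chi_qf)^2=\chi_q\,(f\chi_qf^{-1})=\begin{cases}\chi_{2q} & \text{if } f\in\langle\iota_x : x\ne c\rangle,\\ 1 & \text{otherwise.}\end{cases}\tag{4}$$
So the set of squares of elements of $H_c$ is the group $\{\chi_{2q} : q\in\Lambda_c^H\}\cong\Lambda_c^H$. Since $\psi$ preserves it, there is an automorphism $T_c$ of $\Lambda_c^H$ with
$$\psi(\chi_{2q})=\chi_{2T_cq}\qquad(q\in\Lambda_c^H).\tag{5}$$

**Step 2.** *We find the shape of $\psi(\gamma_c)$.* Let $0\ne q\in\Lambda_c^H$ and write $\psi(\chi_q)=\chi_{q'}f$. Its square is $\chi_{2T_cq}$ by (5), and this is nontrivial because $T_cq\ne0$. By (4), $f\in\langle\iota_x : x\ne c\rangle$ and $q'=T_cq$. With $q=1_c$ we get $\psi(\gamma_c)=\chi_pf$ with $p=T_c1_c\ne0$.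

**Step 3.** *We set up the comparison with another vertex.* The function $p$ vanishes on $\mathrm{st}(c)$. Let $d\in V\setminus\mathrm{st}(c)$; we must show $p(d)\in\{-1,0,1\}$. Let $e:\Lambda_c^H\to\mathbb Z$, $e(q)=q(d)$. It is onto, since $e(1_c)=1$. As $d$ is not adjacent to $c$, we have $d\notin Z(A)$, so Step 1 applies to $d$ as well. Put $r=T_d^{-1}1_d\in\Lambda_d^H$, so that
$$\psi(\chi_{2r})=\chi_{2\cdot1_d}=\gamma_d^2.$$

**Step 4.** *If $r(c)=0$, we show $p(d)=0$.* Here $\chi_{2r}(c)=c$, so by (1) $\chi_{2r}$ commutes with $\gamma_c$ and hence with $\gamma_c^2=\chi_{2\cdot1_c}$. Applying $\psi$, $\gamma_{d^2}$ commutes with $\psi(\chi_{2\cdot1_c})=\chi_{2p}$. By (1), $\gamma_{\chi_{2p}(d^2)}=\gamma_{d^2}$, that is,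
$$\chi_{2p}(d^2)\,d^{-2}=c^md^2c^{-m}d^{-2}\in Z(A),\qquad m=2p(d).$$
By (R4) and (R2), $Z(A)\cap\langle c,d\rangle=1$, because neither $c$ nor $d$ is a central vertex. So $c^m$ commutes with $d^2$ in the free group $\langle c,d\rangle$. Hence $m=0$ and $p(d)=0$.

**Step 5.** *If $r(c)\ne0$, we show $p(d)=\pm1$ by comparing the kernels of $e\circ T_c$ and $e$.* Let $q\in\Lambda_c^H$ with $e(T_cq)=0$. Then $\chi_{2T_cq}$ fixes $d$, so it commutes with $\gamma_d^2=\psi(\chi_{2r})$. Applying $\psi^{-1}$ and (5), $\chi_{2q}$ commutes with $\chi_{2r}$. Lemma 4 gives $4\,q(d)\,r(c)=0$, so $q(d)=0$. Thus $\ker(e\circ T_c)\subseteq\ker e$. Both maps are surjections onto $\mathbb Z$, so there is an induced surjection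
$$\mathbb Z\cong\Lambda_c^H/\ker(e\circ T_c)\to\Lambda_c^H/\ker e\cong\mathbb Z,$$
and a surjective endomorphism of $\mathbb Z$ is an isomorphism. Hence $e\circ T_c=\pm e$, and $p(d)=e(T_c1_c)=\pm e(1_c)=\pm1$. $\square$

## 7. Automorphisms fixing $F$, when the center is trivial

**Proposition 6.** Let $Z(A)=1$ and $\mathrm{Inn}(A)F\le H\le G$. Then $C_H=\{\psi\in\mathrm{Aut}(H) : \psi|_F=\mathrm{id}\}$ satisfies $|C_H|\le\prod_{c\in V}2^{\,n-1}(3^{k_c}-1)$.

*Proof.* If $\psi_1,\psi_2\in C_H$ agree on all $\gamma_c$, $c\in V$, they agree on $\mathrm{Inn}(A)$, so $\psi_2^{-1}\psi_1$ fixes $\mathrm{Inn}(A)$ pointwise and is the identity by Lemma 1. So $\psi$ is determined by the tuple $(\psi(\gamma_c))_{c\in V}$. No vertex is central, so Proposition 5 applies to each $c$: there are $2^{n-1}$ choices for $f$, and at most $3^{k_c}-1$ choices for $p$, which is nonzero, constant on each of the $k_c$ components, and takes values in $\{-1,0,1\}$. $\square$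

This is the first part of Theorem B. With $H=G$ it gives (I) for trivial center.

## 8. Automorphisms fixing $F$, when the center is not trivial

Now let $Z=Z(A)\ne1$, with $A$ not abelian, and put $C=\{\psi\in\mathrm{Aut}(G) : \psi|_F=\mathrm{id}\}$. Proposition 5 still controls $\psi$ on $\mathrm{Inn}(A)$, but Lemma 1 no longer makes an automorphism trivial on $\mathrm{Inn}(A)$ equal to the identity, as an example below will show. We therefore need the structure of $G$.

**The structure of $G$.** Let $V_0$ be the set of central vertices, $k=|V_0|\ge1$, and let $\Delta$ be the full subgraph on $V\setminus V_0$, which is non-empty. We also write $v\in\Delta$ for a vertex of it. Then $A=Z\times A_\Delta$ and $Z\cong\mathbb Z^k$. Moreover $Z(A_\Delta)=1$: a vertex of $\Delta$ adjacent to all others in $\Delta$ would be adjacent to all others in $V$.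

Let $E=\mathrm{GL}(Z)\le G$, acting trivially on $A_\Delta$, and regard $\mathrm{Aut}(A_\Delta)$ as a subgroup of $G$, acting trivially on $Z$. For $h\in\mathrm{Hom}(A_\Delta,Z)$ let
$$t_h(za)=z\,a\,h(a)\qquad(z\in Z,\ a\in A_\Delta),$$
and let $M=\{t_h\}$. Writing $Z$ additively, we check on $a\in A_\Delta$ that
$$t_ht_{h'}=t_{h+h'},\qquad gt_hg^{-1}=t_{g\circ h}\ (g\in E),\qquad bt_hb^{-1}=t_{h\circ b^{-1}}\ (b\in\mathrm{Aut}(A_\Delta)).\tag{6}$$
Indeed $t_ht_{h'}(a)=t_h(a\,h'(a))=a\,h(a)h'(a)$; the composite $gt_hg^{-1}$ sends $a\mapsto a\mapsto a\,h(a)\mapsto a\,g(h(a))$; and $bt_hb^{-1}$ sends $a\mapsto b^{-1}(a)\mapsto b^{-1}(a)\,h(b^{-1}(a))\mapsto a\,h(b^{-1}(a))$. On $Z$ all of these are the identity.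

Every automorphism of $A$ preserves $Z$ and induces automorphisms of $Z$ and of $A/Z\cong A_\Delta$. If it is trivial on both, then it sends $a\in A_\Delta$ to $a\,h(a)$ with $h(a)\in Z$, and $h$ is a homomorphism because $Z$ is central; so it lies in $M$. The resulting map $G\to\mathrm{GL}(Z)\times\mathrm{Aut}(A_\Delta)$ is split by $E\times\mathrm{Aut}(A_\Delta)$, so
$$G=M\rtimes(E\times\mathrm{Aut}(A_\Delta)).$$
By (2), $K:=C_G(\mathrm{Inn}(A))$ is the group of automorphisms that are trivial on $A/Z$. Hence $K=M\rtimes E$.

The group $E$ acts faithfully on $\{t_{2h}\}$, and so on $M$: if $1\ne g\in E$, choose $z\in Z$ with $g(z)\neq z$, and let $h$ send some vertex of $\Delta$ to $z$; then $2\,g\circ h\ne2h$.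

Let $\varepsilon=\prod_{x\in V_0}\iota_x\in F$, that is, $-1\in E$. An automorphism commuting with $\varepsilon$ preserves $\mathrm{Fix}(\varepsilon)=A_\Delta$ and $Z$, so it lies in $E\times\mathrm{Aut}(A_\Delta)$. Conversely $\varepsilon$ commutes with $E$ and with $\mathrm{Aut}(A_\Delta)$. So
$$B:=C_G(\varepsilon)=E\times\mathrm{Aut}(A_\Delta),\qquad K\cap B=E.$$

**Example.** For the path on three vertices, $A=\mathbb Z\times F_2$, $E=\{1,\varepsilon\}$, $M\cong\mathbb Z^2$ and $G=\mathbb Z^2\rtimes(\{\pm1\}\times\mathrm{Aut}(F_2))$. The inner automorphism $\kappa_\varepsilon$ fixes $F$ pointwise, since $F$ is abelian, and fixes $\mathrm{Inn}(A)$ pointwise, since $\varepsilon\in K$. But it is not the identity, since $\varepsilon t_h\varepsilon=t_{-h}$.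

**Proposition 7.** If $Z(A)\ne1$ and $A$ is not abelian, then $C$ is finite.

*Proof.* We pass to smaller and smaller subgroups of $C$, each of finite index in the one before, until we reach the trivial group.

**Step 1.** *We reduce to automorphisms that fix $\mathrm{Inn}(A)$.* Let $L=\{\psi\in C : \psi|_{\mathrm{Inn}(A)}=\mathrm{id}\}$. By Proposition 5 with $H=G$ the map $\psi\mapsto(\psi(\gamma_c))_{c\in V}$ has finite image on $C$; for central $c$, $\gamma_c=1$. Two elements $\psi_1,\psi_2$ have the same image exactly when $\psi_2^{-1}\psi_1\in L$, so the fibers are left cosets of $L$, and $[C:L]<\infty$.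

**Step 2.** *We show that $\psi\in L$ preserves $K$, $B$, $E$ and $M$.* By Lemma 1, $g^{-1}\psi(g)\in K$ for all $g\in G$; in particular $\psi(K)\subseteq K$. The same holds for $\psi^{-1}$, so $\psi(K)=K$. Since $\psi(\varepsilon)=\varepsilon$, $\psi(B)=B$, and therefore $\psi(E)=E$. For $x=t_hg\in K$ with $g\in E$,
$$\varepsilon x\varepsilon x^{-1}=\varepsilon t_h\,(g\varepsilon g^{-1})\,t_{-h}=\varepsilon t_h\varepsilon\,t_{-h}=t_{-2h},$$
because $\varepsilon$ is central in $E$ and of order $2$. So $\psi$ preserves $M^{(2)}:=\{t_{2h}\}=\{\varepsilon x\varepsilon x^{-1} : x\in K\}$. An element $t_hg$ of $K$ acts on $M^{(2)}$ by conjugation as $g$ does, because $M$ is abelian, and $E$ acts faithfully on $M^{(2)}$. Hence $C_K(M^{(2)})=M$, and $\psi(M)=M$.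

**Step 3.** *We make $\psi$ trivial on $E$.* For $\psi\in L$, $\psi|_E$ is an automorphism of $E\cong\mathrm{GL}_k(\mathbb Z)$ that fixes pointwise the group $D=\langle\iota_x : x\in V_0\rangle$ of diagonal sign matrices. There are only finitely many such automorphisms. Indeed they form a group that maps to $\mathrm{Out}(\mathrm{GL}_k(\mathbb Z))$, which is finite by Hua–Reiner, and the kernel consists of inner automorphisms fixing $D$ pointwise, that is, conjugations by matrices commuting with $D$. If $(m_{ij})$ commutes with a sign matrix that is $-1$ in place $i$ and $+1$ in place $j\ne i$, then $-m_{ij}=m_{ij}$, so $m_{ij}=0$. Such a matrix is therefore diagonal, hence in the finite group $D$. So $L_1=\{\psi\in L : \psi|_E=\mathrm{id}\}$ has finite index in $L$.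

**Step 4.** *We make $\psi$ trivial on $M$.* For $\psi\in L_1$, the automorphism $\alpha=\psi|_M$ commutes with conjugation by elements of $E$ and of $F$, since $\psi$ fixes these. Write
$$M=\bigoplus_{v\in\Delta}M_v,\qquad M_v=\{t_h : h(w)=0\ \text{for all}\ w\in\Delta\setminus v\}\cong\mathbb Z^k.$$
By (6), conjugation by $\iota_v$, $v\in\Delta$, is $-1$ on $M_v$ and $+1$ on $M_w$ for $w\ne v$. So $M_v$ is the set of elements of $M$ that $\iota_v$ negates, and $\alpha$ preserves it. By (6) again, $E$ acts on $M_v\cong\mathbb Z^k$ as $\mathrm{GL}_k(\mathbb Z)$ does in the standard way, so $\alpha|_{M_v}$ is a matrix in $\mathrm{GL}_k(\mathbb Z)$ that commutes with all of $\mathrm{GL}_k(\mathbb Z)$. It commutes with $D$, so it is diagonal by Step 3; it commutes with permutation matrices, so it is scalar; being invertible, it is $\pm1$. So there are finitely many possibilities for $\alpha$, and $L_2=\{\psi\in L_1 : \psi|_M=\mathrm{id}\}$ has finite index in $L_1$.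

**Step 5.** *We show $L_2=1$.* Let $\psi\in L_2$, $b\in\mathrm{Aut}(A_\Delta)$, and $z=b^{-1}\psi(b)$. Then $z\in K$ by Lemma 1, and $z\in B$ because $b\in B$ and $\psi(B)=B$. So $z\in E$. For $t\in M$ we have $btb^{-1}\in M$, hence
$$btb^{-1}=\psi(btb^{-1})=\psi(b)\,t\,\psi(b)^{-1},$$
so $z$ centralizes $M$. As $E$ acts faithfully on $M$, $z=1$. Thus $\psi$ is the identity on $M$, $E$ and $\mathrm{Aut}(A_\Delta)$, which generate $G$, and $\psi=\mathrm{id}$. $\square$

## 9. Conjugacy classes of elementary abelian $2$-subgroups in groups of type VF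

**Lemma 8.** $G=\mathrm{Aut}(A)$ is of type VF, and so is each of its finite-index subgroups.

*Proof.* By Day–Wade there is a finite-index subgroup $O'\le\mathrm{Out}(A)$ of type F. Its preimage in $G$ is an extension of $O'$ by $\mathrm{Inn}(A)\cong A/Z(A)$, which is the right-angled Artin group on the non-central vertices and so of type F. The preimage is therefore of type F, and it has finite index in $G$. The second statement was shown in Section 2. $\square$

The plan for (II) is to realize the conjugacy classes of a finite $2$-group as components of a fixed-point set, and to bound the number of components by homology with coefficients in $\mathbb F_2$. Recall that a $\Delta$-complex is glued from simplices with ordered vertices along faces, respecting the orders; for instance, a circle with one vertex and one edge. Its simplicial chain complex $C_*(\,\cdot\,)$ over $\mathbb F_2$ has the simplices as a basis. Let us call the action of a group on a $\Delta$-complex *admissible* if it permutes the simplices, preserves the orders of their vertices, and whenever an element maps a simplex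 to itself it fixes that simplex pointwise. For example, rotating a circle made of two edges and two vertices by a half turn, with both edges oriented the same way around, is admissible. For an admissible action, the fixed-point set of a subgroup is a subcomplex: a fixed point lies in the interior of exactly one simplex, which is mapped to itself and is therefore fixed pointwise together with its faces. The restriction of an admissible action to an invariant subcomplex is admissible.

**Lemma 9 (Smith inequality).** Let an involution $t$ act admissibly on a finite-dimensional $\Delta$-complex $W_1$ with $\sum_i\dim H_i(W_1)<\infty$, with coefficients in $\mathbb F_2$. Then $\sum_i\dim H_i(W_1^t)\le\sum_i\dim H_i(W_1)$.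

*Proof.* **Step 1.** *We find an exact sequence.* Let $\mathcal C=C_*(W_1)$ and $\sigma=1+t$, a chain map. A simplex mapped to itself lies in $W_1^t$, and $\sigma$ is $1+1=0$ on it. The other simplices fall into pairs $\{s,ts\}$. On the span of such a pair, $\ker\sigma$ and $\mathrm{im}\,\sigma$ are both spanned by $s+ts$. So $\ker\sigma=C_*(W_1^t)\oplus\sigma\mathcal C$, and both summands are subcomplexes. We get an exact sequence of chain complexes
$$0\to C_*(W_1^t)\oplus\sigma\mathcal C\to\mathcal C\xrightarrow{\ \sigma\ }\sigma\mathcal C\to0.$$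

**Step 2.** *We count dimensions.* The part $H_{i+1}(\sigma\mathcal C)\to H_i(W_1^t)\oplus H_i(\sigma\mathcal C)\to H_i(W_1)$ of the long exact sequence gives
$$\dim H_i(W_1^t)+\dim H_i(\sigma\mathcal C)\le\dim H_i(W_1)+\dim H_{i+1}(\sigma\mathcal C).$$
Since $H_i(\sigma\mathcal C)=0$ for large $i$, downward induction on $i$ shows that all terms are finite. Summing over $i\ge0$, the sum $\sum_{i\ge1}\dim H_i(\sigma\mathcal C)$ on the right is at most the sum $\sum_{i\ge0}\dim H_i(\sigma\mathcal C)$ on the left, and the claim follows. $\square$

**Lemma 10.** Let $G$ be a group of type VF and $F$ a finite elementary abelian $2$-group. Then there are finitely many $G$-conjugacy classes of injective homomorphisms $F\to G$.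

In this lemma and its proof, $G$ and $F$ are arbitrary groups as stated, and $K$ is no longer the group of Section 8.

*Proof.* **Step 1.** *We reduce to subgroups and fix a normal subgroup of type F.* If there are finitely many conjugacy classes of subgroups $P\cong F$, then every injective homomorphism is conjugate to an isomorphism of $F$ onto one of finitely many representatives, and for each of these there are $|\mathrm{Aut}(F)|<\infty$ choices. So it suffices to count conjugacy classes of subgroups $P\cong F$. The normal core of a finite-index subgroup of type F is of type F. So there is $K\lhd G$ of finite index $N$ with a finite $K(K,1)$, which we may take to be a simplicial complex, since every finite complex is homotopy equivalent to a finite simplicial one. Then $K$ is torsion-free. Let $Y$ be its universal cover: a finite-dimensional, locally finite, contractible simplicial complex with a free simplicial action of $K$.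

**Step 2.** *We build a contractible space on which all of $G$ acts.* Let
$$X=\{f:G\to Y \mid f(kg)=kf(g)\ \text{for all } k\in K\},\qquad(\gamma f)(g)=f(g\gamma)\quad(\gamma\in G).$$
This is a left action: $(\gamma(\delta f))(g)=(\delta f)(g\gamma)=f(g\gamma\delta)$. Choose representatives $g_1,\dots,g_N$ of $K\backslash G$. Then $f\mapsto(f(g_1),\dots,f(g_N))$ identifies $X$ with $Y^N$. So $X$ is contractible and finite-dimensional. If $g_i\gamma=kg_j$ with $k\in K$, then $(\gamma f)(g_i)=kf(g_j)$. So $\gamma$ permutes the coordinates and applies simplicial automorphisms to them; hence it permutes the product cells (products of simplices) by affine maps.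

Let $X'$ be the barycentric subdivision. Its simplices correspond to chains of product cells, each a proper face of the next. Label the barycenter of a cell by the dimension of the cell. The vertices of a simplex of $X'$ have distinct labels, and $G$ acts simplicially on $X'$ preserving labels. So an element that stabilizes a simplex of $X'$ fixes it pointwise.

**Step 3.** *We check that $K$ acts freely on $X$ and that finite subgroups have fixed points.* If $\gamma\in K$ and $\gamma f=f$, then $f(g)=f(g\gamma)=f((g\gamma g^{-1})g)=(g\gamma g^{-1})f(g)$, as $g\gamma g^{-1}\in K$. Since $K$ acts freely on $Y$, $\gamma=1$. Now let $P\le G$ be finite. The set $X^P$ consists of the $f$ with $f(gp)=f(g)$, that is, of the $K$-equivariant maps $G/P\to Y$. If $kgP=gP$ with $k\in K$, then $g^{-1}kg\in P\cap K$, which is trivial because $P$ is finite and $K$ is torsion-free. So $K$ acts freely on $G/P$, and we get an equivariant map by choosing one value arbitrarily on each $K$-orbit. Hence $X^P\ne\emptyset$.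

**Step 4.** *We study the quotient $W=K\backslash X'$.* If the open stars of vertices $u$ and $ku$ of $X'$ meet, for some $k\in K$, then $u$ and $ku$ lie in a common simplex; they have the same label, so $u=ku$ and $k=1$. So the $K$-translates of an open star are pairwise disjoint, and $X\to W$ is a covering map. No nontrivial element of $K$ stabilizes a simplex of $X'$, and $K$ preserves labels. So $W$ is a finite-dimensional $\Delta$-complex, with vertices of simplices ordered by labels. As $X$ is contractible, $W$ is a $K(K,1)$, hence homotopy equivalent to the finite complex of Step 1, and $\sum_i\dim H_i(W;\mathbb F_2)<\infty$. The complex $W$ itself need not be finite.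

The finite group $G/K$ acts on $W$, and this action is admissible. It permutes simplices and preserves their orders. If $gK$ maps a simplex of $W$ to itself, pick a simplex $s$ of $X'$ over it. Then $gs=ks$ for some $k\in K$, so $k^{-1}g$ stabilizes $s$ and fixes it pointwise by Step 2. So $gK$ fixes the simplex of $W$ pointwise.

**Step 5.** *We bound the number of components of $W^{\bar P}$ for an elementary abelian $2$-group $\bar P\le G/K$.* If $\bar P=\bar P'\times\langle t\rangle$ with $t$ an involution, then $t$ commutes with $\bar P'$, so it preserves the subcomplex $W^{\bar P'}$ and acts admissibly on it, with fixed-point set $W^{\bar P}$. By Lemma 9 and induction on the rank,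
$$|\pi_0(W^{\bar P})|=\dim H_0(W^{\bar P};\mathbb F_2)\le\sum_i\dim H_i(W;\mathbb F_2)<\infty.$$

**Step 6.** *We attach a conjugacy class of subgroups to each point of $W^{\bar P}$.* Fix $\bar P\le G/K$ with $\bar P\cong F$, and let $\tilde P\le G$ be its preimage. Let $w\in W^{\bar P}$ and let $x\in X$ lie over $w$. If $g\in\tilde P$ is a lift of $\bar p\in\bar P$, then $gx$ lies over $\bar pw=w$, so $gx=kx$ for a unique $k\in K$, and $k^{-1}g$ is a lift of $\bar p$ fixing $x$. Two lifts of $\bar p$ that both fix $x$ differ by an element of $K$ fixing $x$, so they are equal. Hence $P_x=\mathrm{Stab}_{\tilde P}(x)$ maps isomorphically onto $\bar P$. The other points over $w$ are the $kx$ with $k\in K$, and $P_{kx}=kP_xk^{-1}$. So $w\mapsto[P_x]$ is a well-defined map from $W^{\bar P}$ to the set of $K$-conjugacy classes of subgroups of $G$ that map isomorphically onto $\bar P$.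

**Step 7.** *We show that this map is locally constant.* Let $U\ni x$ be open and map injectively to $W$. Put $U'=\bigcap_{g\in P_x}g^{-1}U$; it is open, contains $x$ because $P_x$ is finite and fixes $x$, and satisfies $gU'\subset U$ for all $g\in P_x$. The image of $U'$ in $W$ is an open neighborhood of $w$. Let $x'\in U'$ lie over a point of $W^{\bar P}$, and let $g\in P_x$. Then $gx'$ and $x'$ are both in $U$ and have the same image in $W$, so $gx'=x'$. Hence $P_x\le P_{x'}$, and both groups have $|\bar P|$ elements, so $P_{x'}=P_x$.

**Step 8.** *We show that it is surjective, and conclude.* If $P\le G$ maps isomorphically onto $\bar P$, choose $x\in X^P$, which is possible by Step 3. Its image lies in $W^{\bar P}$, and $P\le P_x$, so $P=P_x$ by cardinality. By Step 7 the map is constant on components, so there are at most $|\pi_0(W^{\bar P})|<\infty$ such $K$-conjugacy classes. Finally, every $P\cong F$ in $G$ meets the torsion-free group $K$ trivially, hence maps isomorphically onto one of the finitely many subgroups $\bar P\cong F$ of $G/K$. $\square$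

**Example.** Let $G=\langle\tau,s \mid s^2=1,\ s\tau s=\tau^{-1}\rangle$ be the infinite dihedral group, $K=\langle\tau\rangle$, $Y=\mathbb R$ with $\tau$ acting by $y\mapsto y+1$, and $F=\mathbb Z/2$. With representatives $1,s$ and $f\leftrightarrow(f(1),f(s))=(y_1,y_2)$ we get $X=\mathbb R^2$ with
$$\tau(y_1,y_2)=(y_1+1,\,y_2-1),\qquad s(y_1,y_2)=(y_2,y_1);$$
the minus sign comes from $f(s\tau)=f(\tau^{-1}s)$. The quotient $W$ is an open annulus, with total $\mathbb F_2$-Betti number $2$. A point of $W$ is fixed by $s$ exactly when $y_2-y_1=m$ for some $m\in\mathbb Z$. Since $\tau$ changes $y_2-y_1$ by $-2$, the fixed-point set in $W$ consists of two lines, one for each parity of $m$. So there are at most two conjugacy classes of subgroups of order $2$. There are exactly two, those of $s$ and $\tau s$: conjugation does not change the parity of $m$ in $\tau^ms$.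

## 10. The action of $\mathrm{Out}(H)$ on classes of embeddings of $F$

We now prove Theorem A and finish Theorem B. Here $G=\mathrm{Aut}(A)$ again. If $A$ is free abelian, Theorem A is the theorem of Hua–Reiner. Otherwise let $H=G$, which is of type VF by Lemma 8; or let $Z(A)=1$ and let $H$ be as in Theorem B and of type VF. In all these cases $C_H=\{\psi\in\mathrm{Aut}(H) : \psi|_F=\mathrm{id}\}$ is finite, by Proposition 6 if $Z(A)=1$ and by Proposition 7 if $H=G$ and $Z(A)\ne1$.

**Step 1.** *We define the action.* Let $\mathrm{Out}(H)$ act on the set of $H$-conjugacy classes of injective homomorphisms $\rho:F\to H$ by $[\psi]\cdot[\rho]=[\psi\circ\rho]$. This is well defined, because $\kappa_h\circ\psi\circ\rho$ is conjugate to $\psi\circ\rho$, and $\psi\circ\kappa_h\circ\rho=\kappa_{\psi(h)}\circ\psi\circ\rho$. The set is finite by Lemma 10, applied to $H$.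

**Step 2.** *We bound the stabilizer of the class of the inclusion.* If $[\psi]$ fixes this class, there is $h\in H$ with $\psi|_F=\kappa_h|_F$. Then $\kappa_h^{-1}\psi$ is the identity on $F$ and represents $[\psi]$. So the stabilizer is the image of $C_H$ in $\mathrm{Out}(H)$, which is finite.

An orbit in a finite set is finite, and here the stabilizer of one point is finite. By the orbit–stabilizer theorem $\mathrm{Out}(H)$ is finite. For $H=G$ this is Theorem A: no finite graph $\Gamma$ has infinite $\mathrm{Out}(\mathrm{Aut}(A_\Gamma))$. For $H$ as in Theorem B it is the second part of that theorem; that finite-index subgroups of $\mathrm{Aut}(A)$ are of type VF is Lemma 8. $\blacksquare$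

## 11. A subgroup without inversions whose outer automorphism group is infinite

It remains to prove Theorem C. Let $Z(A)=1$, and let $C_1,\dots,C_k$ be the components of $V\setminus\mathrm{st}(c)$, with $k=k_c\ge2$. Let $s_i\in Q_c$ be the partial conjugation of $C_i$ by $c$. Since $G$ normalizes $\mathrm{Inn}(A)$, $H_0=\mathrm{Inn}(A)Q_c$. Let $R=\langle s_1,\dots,s_{k-1}\rangle\cong\mathbb Z^{k-1}$. Since $\gamma_c=s_1\cdots s_k$, we have $s_k\in\mathrm{Inn}(A)R$ and $H_0=\mathrm{Inn}(A)R$.

**Step 1.** *We show $\mathrm{Inn}(A)\cap R=1$, so that $H_0$ is a semidirect product.* Let $\gamma_a=\chi_q$ with $q|_{C_k}=0$. As $\chi_q(c)=c$, $a$ commutes with $c$, so $a=c^ja'$ with $a'\in A_{\mathrm{lk}(c)}$ by (R4). Take $v\in C_k$. Then $a$ commutes with $v$, and $v\notin\mathrm{supp}(a)\subset\mathrm{st}(c)$, so $\mathrm{supp}(a)\subset\mathrm{lk}(v)$ by (R5). Since $c\notin\mathrm{lk}(v)$, $j=0$ and $a=a'$. Now take $v\in C_i$ for any $i$, and let $m=q(v)$. From $a'va'^{-1}=c^mvc^{-m}$ we see that $c^{-m}a'$ commutes with $v$, and $v$ is not in its support. So $\mathrm{supp}(c^{-m}a')\subset\mathrm{lk}(v)$,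 which does not contain $c$, and $m=0$. Hence $q=0$.

**Step 2.** *We write a presentation.* Since $Z(A)=1$, we identify $A$ with $\mathrm{Inn}(A)$. By Step 1, $H_0=A\rtimes R$. By (1), $s_i$ acts on $A$ as the automorphism $s_i$. So $H_0$ has generators $V,s_1,\dots,s_{k-1}$ and relations those of $A$ together with, for $i,j<k$,
$$[s_i,s_j]=1,\qquad[s_i,x]=1\ (x\in V\setminus C_i),\qquad s_ixs_i^{-1}=cxc^{-1}\ (x\in C_i).$$

**Step 3.** *We change generators and see that $H_0$ is a right-angled Artin group.* Add the generator $s_k=(s_1\cdots s_{k-1})^{-1}c$ and eliminate $c=s_1\cdots s_k$. The relations that involve $c$ change as follows.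

* Given $[s_i,s_j]=1$ for $i,j<k$, the relations $[s_i,c]=1$ become $[s_i,s_k]=1$.
* Let $x\in C_i$ with $i<k$. The relation $s_ixs_i^{-1}=cxc^{-1}$ says that $s_i^{-1}c$ commutes with $x$. As all the $s_j$ commute, $s_i^{-1}c=s_k\prod_{j\ne i,k}s_j$, and each $s_j$ with $j\ne i,k$ commutes with $x$. So the relation is equivalent to $[s_k,x]=1$.
* Let $x\in\mathrm{lk}(c)$. Given that $s_j$ commutes with $x$ for all $j<k$, the relation $[c,x]=1$ becomes $[s_k,x]=1$.

All relations are now commutations of generators. So $H_0$ is the right-angled Artin group on the vertex set $(V\setminus c)\cup\{s_1,\dots,s_k\}$, where $V\setminus c$ spans its full subgraph of $\Gamma$, the $s_i$ span a clique, and $s_i$ is adjacent to exactly the vertices of $V\setminus c$ outside $C_i$.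

**Step 4.** *We find an outer automorphism of infinite order.* Choose $v\in C_1$. Its neighbors in this graph lie in $C_1\cup\mathrm{lk}(c)\cup\{s_2,\dots,s_k\}$, and each of these either equals $s_2$ or is adjacent to $s_2$; this uses $k\ge2$. So $v\mapsto vs_2$, with the other generators fixed, respects all relations. It defines an automorphism of $H_0$ with inverse $v\mapsto vs_2^{-1}$. On $H_1(H_0;\mathbb Z)$, which is free abelian on the vertices, it sends $v$ to $v+s_2$ and so has infinite order, while inner automorphisms act trivially on $H_1$. Hence $\mathrm{Out}(H_0)$ is infinite.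

**Step 5.** *We apply Theorem B to $H_0F$.* The group $F$ normalizes $\mathrm{Inn}(A)$ and, by (3), $Q_c$. So $H_0F$ is a group that contains $H_0$ with finite index. By Step 3 and (R3), $H_0$ is of type F, so $H_0F$ is of type VF. It contains $\mathrm{Inn}(A)F$. By Theorem B, $\mathrm{Out}(H_0F)$ is finite. $\blacksquare$

**Example.** For $A=F_3=\langle a,b,c\rangle$, with $C_1=\{a\}$ and $C_2=\{b\}$, the graph of $H_0$ is the path $a - s_2 - s_1 - b$, and the automorphism of Step 4 sends $\gamma_a$ to $\gamma_as_2$. It cannot be extended to an automorphism of $H_0F$ that fixes $F$ pointwise. Indeed $\gamma_a$ commutes with $\iota_c$, so the image of $\gamma_a$ under such an extension would commute with $\iota_c$ too, but $\iota_c(\gamma_as_2)\iota_c=\gamma_as_2^{-1}\ne\gamma_as_2$.
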